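\title{Double-critical $6$-chromatic graphs contain a subdivision of $K_6$}

\begin{abstract}
A connected $k$-chromatic graph is double-critical if deleting both ends of any edge leaves a $(k-2)$-colorable graph. We prove that every double-critical $6$-chromatic graph contains a subdivision of $K_6$. Colorings enter only through one consequence of the definition: every edge lies in at least four triangles. We show that this condition alone forces a subdivision of $K_6$, that four cannot be lowered to three, and that the analogous statement with $k-2$ triangles and $K_k$ holds for $3\le k\le 6$ and fails for $k\ge 8$. The proof splits the graph along a separator that is completely joined to one side and applies minimum-degree theorems of Dirac and Pelik\'an, whose proofs are included.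
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected. Deleting a vertex lowers the chromatic number of a graph by at most one, so deleting both ends of an edge lowers it by at most two. A connected $k$-chromatic graph $G$ is \emph{double-critical} if every edge attains this maximum, that is, if $G-u-v$ is $(k-2)$-colorable for every edge $uv$ of $G$. The complete graph $K_k$ is double-critical, and the definition asks every edge of $G$ to behave like an edge of $K_k$. How much of $K_k$ must such a graph contain?

There are two standard ways to contain $K_k$ without containing it as a subgraph. A graph has a \emph{$K_k$ minor} if it has $k$ disjoint vertex sets, each inducing a connected subgraph, any two of which are joined by an edge. A \emph{subdivision} of a graph $K$ is obtained from $K$ by replacing its edges with internally vertex-disjoint paths, and $G$ \emph{contains} a subdivision of $K$ if some subgraph of $G$ is one. A subdivision of $K_k$ gives a $K_k$ minor: assign the interior vertices of each path to one of its two ends. The converse fails. Replace each vertex of $K_6$ by a $5$-cycle and attach its five edges to the five vertices of the cycle. The resulting graph has a $K_6$ minor, but all its degrees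 are $3$, while a subdivision of $K_6$ has vertices of degree $5$.

For $k=6$ the following facts are known. Every double-critical $6$-chromatic graph has a $K_6$ minor (Kawarabayashi, Pedersen and Toft). Every non-complete double-critical $6$-chromatic graph has at least $12$ vertices. Every double-critical $6$-chromatic graph with minimum degree at most $7$ contains a subdivision of $K_6$. The question, which we take from Pedersen~\cite{Pedersen}, is whether the minor can always be improved to a subdivision: does every double-critical $6$-chromatic graph contain a subdivision of $K_6$? The answer is yes.

\begin{theorem}\label{thm:dc}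
Every double-critical $6$-chromatic graph contains a subdivision of $K_6$.
\end{theorem}

We use none of the three facts above. A short recoloring argument (Section~\ref{sec:triangles}) shows that every edge of a double-critical $k$-chromatic graph lies in at least $k-2$ triangles, exactly as in $K_k$. After that, colorings play no role.

\begin{theorem}\label{thm:main}
Every graph with at least one edge in which every edge lies in at least four triangles contains a subdivision of $K_6$.
\end{theorem}

For $k\ge 3$ let $S(k)$ be the statement: \emph{every graph with at least one edge in which every edge lies in at least $k-2$ triangles contains a subdivision of $K_k$.} Theorem~\ref{thm:main} is $S(6)$. The third result says that it is sharp and locates the range in which $S(k)$ is true.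

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(i)] ``Four'' cannot be replaced by ``three'' in Theorem~\ref{thm:main}, even for arbitrarily large graphs.
\item[(ii)] $S(k)$ holds for $3\le k\le 6$ and fails for every $k\ge 8$.
\end{itemize}
\end{theorem}

We do not decide $S(7)$.

Section~\ref{sec:nbhd} states the minimum-degree theorems that we need, proves $S(3)$, $S(4)$ and $S(5)$ by looking inside one neighborhood, and shows on an $8$-vertex graph why this is not enough for $S(6)$ and how to repair it. Section~\ref{sec:main} proves Theorem~\ref{thm:main}. Sections~\ref{sec:dirac} and~\ref{sec:pelikan} prove the minimum-degree theorems, and Section~\ref{sec:sharp} gives the examples for Theorem~\ref{thm:sharp}.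

\subsection*{Notation}
We write $TK_n$ for any subdivision of $K_n$ and $TK_5^-$ for any subdivision of $K_5^-$, the graph $K_5$ minus an edge. The vertices of the original graph are the \emph{branch vertices} of the subdivision, and the two nonadjacent vertices of $K_5^-$ give the two \emph{nonadjacent branch vertices} of a $TK_5^-$. Thus a $TK_1$ is a vertex, a $TK_2$ is a path with at least one edge, and a $TK_3$ is a cycle with three vertices chosen as branch vertices. A graph is \emph{$TK_4$-free} if it contains no $TK_4$. For $X\subseteq V(G)$, $G[X]$ is the induced subgraph and $N(X)$ is the set of vertices outside $X$ with a neighbor in $X$. We put $N(x)=N(\{x\})$ and $N[x]=N(x)\cup\{x\}$, and $\delta(G)$ is the minimum degree. Two disjoint vertex sets are \emph{completely joined} if every vertex of one is adjacent to every vertex of the other, and the \emph{join} of two graphs is their disjoint union with the two vertex sets completely joined.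

\section{Triangles on the edges of a double-critical graph}\label{sec:triangles}

\begin{lemma}\label{lem:triangles}
Let $k\ge3$ and let $G$ be a double-critical $k$-chromatic graph. Then every edge of $G$ lies in at least $k-2$ triangles.
\end{lemma}

\begin{proof}
Let $xy$ be an edge and let $A_1,\dots,A_{k-2}$ be the color classes, possibly empty, of a $(k-2)$-coloring of $G-x-y$. Suppose that some $A_i$ contains no common neighbor of $x$ and $y$. Then $y$ has no neighbor in $A_i\cap N(x)$, and $x$ has no neighbor in $A_i\setminus N(x)$. So $\{y\}\cup(A_i\cap N(x))$ and $\{x\}\cup(A_i\setminus N(x))$ are independent sets. Together with the other $k-3$ classes they color $G$ with $k-1$ colors, which is impossible. Hence each of the $k-2$ disjoint sets $A_i$ contains a common neighbor of $x$ and $y$.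
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dc} from Theorem~\ref{thm:main}]
A $6$-chromatic graph has an edge, and by Lemma~\ref{lem:triangles} every edge of a double-critical $6$-chromatic graph lies in at least four triangles.
\end{proof}

\section{The neighborhood argument and where it stops}\label{sec:nbhd}

A lower bound on the number of triangles at each edge is a lower bound on the minimum degree inside each neighborhood: if $y\in N(x)$, then the neighbors of $y$ in $G[N(x)]$ are the third vertices of the triangles on $xy$. So we need to know which subdivisions are forced by small minimum degree.

\begin{proposition}\label{prop:degree}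
Let $H$ be a nonempty graph.
\begin{itemize}
\item[(i)] If $d\in\{0,1,2,3\}$ and $\delta(H)\ge d$, then $H$ contains a $TK_{d+1}$.
\item[(ii)] If $\delta(H)\ge4$, then $H$ contains a $TK_5^-$.
\end{itemize}
\end{proposition}

For $d=0,1,2$, part (i) asks for a vertex, an edge and a cycle; for the cycle, take an end of a longest path and a second neighbor of it, which lies on the path. The case $d=3$ is due to Dirac and is proved in Section~\ref{sec:dirac}. Part (ii) is due to Pelik\'an (1968) and is proved, for completeness, in Section~\ref{sec:pelikan}.

Two observations will be used several times. The first builds subdivisions and the second excludes them.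

\begin{lemma}\label{lem:join}
Let $X$ and $Y$ be disjoint, completely joined vertex sets of $G$. If $G[X]$ contains a $TK_a$ and $G[Y]$ contains a $TK_b$, then $G$ contains a $TK_{a+b}$. More generally, if $G$ contains a $TK_a$ and a $TK_b$ that are disjoint and whose sets of branch vertices are completely joined, then $G$ contains a $TK_{a+b}$.
\end{lemma}

\begin{proof}
Take the two subdivisions and the $ab$ edges between their branch vertices.
\end{proof}

\begin{lemma}\label{lem:spare}
Let $X$ be the set of branch vertices of a $TK_k$ in $G$. If $X$ contains $m$ pairs of vertices that are nonadjacent in $G$, then $G$ has at least $m$ vertices outside $X$.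
\end{lemma}

\begin{proof}
Each of the $m$ paths joining these pairs has an interior vertex. These vertices are distinct and are not branch vertices.
\end{proof}

\begin{proposition}\label{prop:small}
$S(3)$, $S(4)$ and $S(5)$ hold.
\end{proposition}

\begin{proof}
Let $k\in\{3,4,5\}$, let every edge of $G$ lie in at least $k-2$ triangles, and let $x$ be a non-isolated vertex. Then $G[N(x)]$ is nonempty with minimum degree at least $k-2\in\{1,2,3\}$, so it contains a $TK_{k-1}$ by Proposition~\ref{prop:degree}(i). Apply Lemma~\ref{lem:join} to $N(x)$ and $\{x\}$.
\end{proof}

For $k=6$ the same argument would need a $TK_5$ in a graph of minimum degree $4$, and there need not be one. The octahedron $K_{2,2,2}$ is $4$-regular. Any five of its six vertices contain two of its three nonadjacent pairs and leave one vertex over, so by Lemma~\ref{lem:spare} it has no $TK_5$. Proposition~\ref{prop:degree}(ii) says that only one path is missing. That path has to be found outside the neighborhood.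

\begin{example}\label{ex:cocktail}
Let $G=K_{2,2,2,2}$ with nonadjacent pairs $\{x,x'\}$, $\{a,a'\}$, $\{b,b'\}$, $\{c,c'\}$. The ends of an edge lie in two different pairs, and their common neighbors are the four vertices of the other two pairs, so every edge lies in exactly four triangles. The neighborhood of $x$ induces the octahedron on $a,a',b,b',c,c'$. In it, take the branch vertices $a,b,b',c,c'$ and join $b$ to $b'$ by the path $ba'b'$. All other pairs except $\{c,c'\}$ are adjacent, so this is a $TK_5^-$ with nonadjacent branch vertices $c,c'$. The path $cx'c'$, through the only vertex outside $N[x]$, completes it to a $TK_5$ that avoids $x$ and has all its branch vertices in $N(x)$. Adding $x$ gives a $TK_6$, and it uses all eight vertices of $G$.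
\end{example}

In the example two things held at once. Any two vertices of $N(x)$ could be joined through $G-N[x]$, and $G[N(x)]$ had minimum degree $4$. In general only the second is guaranteed, and we have no control over which two vertices of $N(x)$ are the nonadjacent branch vertices. To secure the first property, fix a component $C$ of $G-N[x]$ and work in $S=N(C)\subseteq N(x)$: any two vertices of $S$ are joined by a path through $C$. The price is that the four common neighbors of $x$ and a vertex of $S$ may lie outside $S$, so $G[S]$ may have small minimum degree. The next section shows that if $C$ is as large as possible, then the degree lost in $S$ reappears in a set that is completely joined to $S$, where Lemma~\ref{lem:join} can use it.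

\section{A completely joined separator and the proof of Theorem~\ref{thm:main}}\label{sec:main}

The decomposition that we need exists in every connected graph that is not complete.

\begin{lemma}\label{lem:CSR}
Let $G$ be a connected graph that is not complete. Then $V(G)$ has a partition into nonempty sets $C,S,R$ such that
\begin{itemize}
\item[(a)] $G[C]$ is connected and every vertex of $S$ has a neighbor in $C$;
\item[(b)] there is no edge between $C$ and $R$;
\item[(c)] $R$ and $S$ are completely joined.
\end{itemize}
\end{lemma}

\begin{proof}
Since $G$ is not complete, some vertex $x$ has $N[x]\ne V(G)$. Among all such vertices $x$ and all components of $G-N[x]$, choose $x$ and a component with vertex set $C$ so that $|C|$ is maximum. Put $S=N(C)$ and $R=V(G)\setminus(C\cup S)$. Then (a) and (b) hold by definition. The vertex $x$ is not in $C$ and has no neighbor in $C$, so $x\in R$. Since $G$ is connected and $C\neq V(G)$, the set $S$ is nonempty.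

For (c), let $r\in R$ and $s\in S$. The vertex $r$ is outside $C$ and has no neighbor in $C$, so $C$ is disjoint from $N[r]$; in particular $r$ was a candidate in the choice of $x$. If $s$ were not adjacent to $r$, then $C\cup\{s\}$ would induce a connected subgraph of $G-N[r]$, and the component containing it would have more than $|C|$ vertices.
\end{proof}

In Example~\ref{ex:cocktail} the lemma gives $C=\{x'\}$, $R=\{x\}$, and $S$ the octahedron. For a case with a different balance, join a $4$-cycle $Z$ to the disjoint union of two $4$-cycles $Z_1,Z_2$. An edge of $Z$ lies in eight triangles, and every other edge lies in four. The proof of the lemma picks $x$ on $Z_1$, say, and gives $C=V(Z_2)$, $S=V(Z)$, $R=V(Z_1)$. Now $G[S]$ has minimum degree only $2$, but so does $G[R]$, and two completely joined cycles contain a $TK_6$.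

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that the theorem is false and let $G$ be a counterexample with the fewest vertices. A component of $G$ with an edge satisfies the hypothesis and contains no $TK_6$, so $G$ is connected by minimality. An edge in four triangles gives six vertices, so if $G$ were complete it would contain $K_6$. Hence Lemma~\ref{lem:CSR} applies. Let $C,S,R$ be as there, and put
\[
\alpha=\delta(G[R]),\qquad \beta=\delta(G[S]).
\]

Let $r\in R$ and $s\in S$. By (c), $rs$ is an edge, and we count its triangles. By (b), $N(r)\subseteq R\cup S$, so no common neighbor of $r$ and $s$ lies in $C$. Every vertex of $R$ is adjacent to $s$, so the common neighbors in $R$ are the neighbors of $r$ in $R$. Every vertex of $S$ is adjacent to $r$, so the common neighbors in $S$ are the neighbors of $s$ in $S$. Thus $rs$ lies in exactly $\deg_{G[R]}(r)+\deg_{G[S]}(s)$ triangles. Choosing $r$ and $s$ of minimum degree in $G[R]$ and $G[S]$ gives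
\begin{equation}\label{eq:ab}
\alpha+\beta\ge4 .
\end{equation}

If the four units are shared between the two sides, Proposition~\ref{prop:degree}(i) loses nothing, since $(\alpha+1)+(\beta+1)\ge 6$. If they all lie on one side, we get only a $TK_5^-$ there and must find the missing path elsewhere.

\medskip\noindent\emph{Case $1\le\alpha\le3$.} Then $\beta\ge 4-\alpha\in\{1,2,3\}$ by \eqref{eq:ab}. By Proposition~\ref{prop:degree}(i), $G[R]$ contains a $TK_{\alpha+1}$ and $G[S]$ contains a $TK_{5-\alpha}$: an edge and a $TK_4$, two cycles, or a $TK_4$ and an edge. Lemma~\ref{lem:join} gives a $TK_6$.

\medskip\noindent\emph{Case $\alpha=0$.} Then $\beta\ge4$, and by Proposition~\ref{prop:degree}(ii), $G[S]$ contains a $TK_5^-$ with nonadjacent branch vertices $u,v$. By (a), both $u$ and $v$ have a neighbor in $C$ and $G[C]$ is connected, so there is a $u$--$v$ path with interior in $C$. It is internally disjoint from the $TK_5^-$ and completes it to a $TK_5$ in $G[S\cup C]$ with all five branch vertices in $S$. Any vertex of $R$ lies outside this $TK_5$ and is adjacent to its branch vertices, so Lemma~\ref{lem:join} gives a $TK_6$.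

\medskip\noindent\emph{Case $\alpha\ge4$ and $|S|\ge2$.} Let $s,s'\in S$ be distinct. By Proposition~\ref{prop:degree}(ii), $G[R]$ contains a $TK_5^-$ with nonadjacent branch vertices $u,v$. The path $us'v$ completes it to a $TK_5$ that avoids $s$ and has all its branch vertices in $R$. Adding $s$ gives a $TK_6$ by Lemma~\ref{lem:join}.

\medskip\noindent\emph{Case $\alpha\ge4$ and $S=\{s\}$.} One vertex cannot serve both as the sixth branch vertex and as the interior of the missing path, so we use minimality instead. Let $G_0=G[R\cup\{s\}]$. It has an edge, by (c), and it has fewer vertices than $G$, since $C\ne\emptyset$. Every edge of $G_0$ has an end $r\in R$, and $N(r)\subseteq R\cup\{s\}$, so every triangle of $G$ on that edge lies in $G_0$. Hence every edge of $G_0$ lies in at least four triangles of $G_0$, and $G_0$ contains a $TK_6$ by the choice of $G$.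

\medskip
In every case $G$ contains a $TK_6$, a contradiction.
\end{proof}

Apart from the two reductions to a smaller graph and the exclusion of small complete graphs, the triangle hypothesis is used once, on a single edge between $R$ and $S$, to obtain \eqref{eq:ab}.

\section{Graphs without a subdivision of $K_4$}\label{sec:dirac}

The statement ``minimum degree $3$ forces a $TK_4$'' does not lend itself to induction, because deleting a vertex or contracting an edge lowers degrees. The following form, due to Dirac, tolerates the vertices of small degree that these operations create.

\begin{lemma}\label{lem:dirac}
Let $G$ be a graph on $n\ge4$ vertices in which the vertices of degree at most $2$ are pairwise adjacent (there may be none, or only one). Then $G$ contains a $TK_4$.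
\end{lemma}

\begin{proof}
We use induction on $n$. Let $K$ be the set of vertices of degree at most $2$. If $n=4$, then any two vertices are adjacent: either both lie in $K$, or one of them has degree $3$. So $G=K_4$. Let $n\ge5$.

Suppose first that there is a vertex $v\in K$. Let $G'$ be obtained from $G-v$ by adding the edge $ab$ if $v$ has two neighbors $a,b$ and they are nonadjacent. Then $N(v)$ is a clique of $G'$. A vertex of $G'$ outside $N(v)$ is not in $K$, because all of $K\setminus\{v\}$ is adjacent to $v$, and it has the same degree in $G'$ as in $G$, so its degree is at least $3$. Thus the vertices of degree at most $2$ in $G'$ lie in the clique $N(v)$, and by induction $G'$ contains a $TK_4$. If it uses an added edge $ab$, replace that edge by the path $avb$.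

Now suppose that $\delta(G)\ge3$. If every edge lies in at least two triangles, then for any vertex $x$ the graph $G[N(x)]$ has minimum degree at least $2$, so it contains a cycle, and Lemma~\ref{lem:join} gives a $TK_4$. Otherwise some edge $xy$ lies in at most one triangle. Let $G'$ be obtained by contracting $xy$: delete $x$ and $y$ and add a vertex $w$ adjacent to all their other neighbors. Each of $x,y$ has at least two neighbors besides the other, and they have at most one in common, so $w$ has degree at least $2+2-1=3$. Any other vertex keeps its degree unless it is a common neighbor of $x$ and $y$. So $G'$ has $n-1\geq 4$ vertices and at most one vertex of degree at most $2$, and by induction it contains a $TK_4$, say $F$. If $w\notin V(F)$ we are done. Otherwise assign each edge $wu$ of $F$ to one of $x,y$ that is adjacent to $u$ in $G$. There are at most three such edges, so we may name $x$ and $y$ so that at most one edge is assigned to $y$. Replace each edge $wu$ assigned to $x$ by the edge $xu$, and the edge $wu$ assigned to $y$, if there is one, by the path $xyu$. The result is a $TK_4$ in $G$.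
\end{proof}

Recall that a \emph{cutvertex} of a connected graph is a vertex whose deletion disconnects it, and that a graph is \emph{$2$-connected} if it is connected, has at least three vertices and has no cutvertex. A $2$-connected graph has minimum degree at least $2$, and any two of its vertices lie on a common cycle.

\begin{corollary}\label{cor:dirac}
\begin{itemize}
\item[(a)] A graph on at least four vertices in which at most one vertex has degree at most $2$ contains a $TK_4$. In particular, every nonempty graph with minimum degree at least $3$ contains a $TK_4$.
\item[(b)] A $2$-connected $TK_4$-free graph has at least two vertices of degree $2$.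
\item[(c)] A $TK_4$-free graph on $k\ge2$ vertices has at most $2k-3$ edges.
\end{itemize}
\end{corollary}

\begin{proof}
Part (a) is a special case of Lemma~\ref{lem:dirac}; a nonempty graph with minimum degree at least $3$ has at least four vertices. For (b), a $2$-connected graph on three vertices is a triangle, and on four or more vertices we apply (a). For (c), graphs on $2$ and $3$ vertices have at most $1$ and $3$ edges. For $k\ge4$, delete a vertex of degree at most $2$, which exists by (a); by induction there are at most $2(k-1)-3+2=2k-3$ edges.
\end{proof}

Part (a) completes the proof of Proposition~\ref{prop:degree}(i).

\section{Minimum degree four forces a subdivision of $K_5^-$}\label{sec:pelikan}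

The graph $K_5^-$ is $K_4$ together with a vertex adjacent to three of its vertices. So we look for a $TK_4$ and a connected set $D$ disjoint from it that has neighbors among three of its branch vertices; $D$ will supply the fifth branch vertex. A single vertex $D=\{v\}$ leaves minimum degree at least $3$ and hence a $TK_4$, but its neighbors need not be branch vertices. If we take $D$ as large as possible, then the rest of the graph has no $TK_4$ to spare: every $TK_4$ must pass through every vertex that has a neighbor in $D$. The following lemma turns this rigidity into a statement about branch vertices.

\begin{lemma}\label{lem:rooted}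
Let $M$ be a graph with $\delta(M)\ge3$ and let $B\subseteq V(M)$ be a nonempty set such that
\begin{itemize}
\item[(R1)] every vertex of degree $3$ lies in $B$;
\item[(R2)] every $TK_4$ in $M$ contains all vertices of $B$, as branch vertices or not.
\end{itemize}
Then $M$ contains a $TK_4$ with at least three branch vertices in $B$.
\end{lemma}

Both conditions are needed: if $B$ is a single vertex, then $K_4$ satisfies (R2) but not (R1), and $K_5$ satisfies (R1) but not (R2). We first deduce Proposition~\ref{prop:degree}(ii) and then prove the lemma.

\subsection{Reduction to Lemma~\ref{lem:rooted}}

\begin{proof}[Proof of Proposition~\ref{prop:degree}(ii)]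
We may assume that $H$ is connected. For any vertex $v$ we have $\delta(H-v)\ge3$, so $H-v$ contains a $TK_4$ by Corollary~\ref{cor:dirac}(a). Hence there is a nonempty set $D\subseteq V(H)$ such that $H[D]$ is connected and $H-D$ contains a $TK_4$. Choose such a $D$ with $|D|$ maximum, and put $J=H-D$ and $A=N(D)$. We record three facts.
\begin{itemize}
\item[(A1)] \emph{Every $TK_4$ in $J$ contains all of $A$.} If one missed $z\in A$, then $D\cup\{z\}$ would be a larger choice.
\item[(A2)] \emph{Every vertex of $J$ outside $A$ has degree at least $4$ in $J$,} since it has no neighbor in $D$.
\item[(A3)] \emph{If some $TK_4$ in $J$ has three branch vertices $a,b,c\in A$, then $H$ contains a $TK_5^-$.}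
\end{itemize}
For (A3), let $a',b',c'\in D$ be neighbors of $a,b,c$, not necessarily distinct. Take a minimal subtree $T$ of $H[D]$ containing $a',b',c'$ and add the edges $aa',bb',cc'$. By minimality, $T$ is a single vertex or all its leaves are among $a',b',c'$, so the enlarged tree has exactly the leaves $a,b,c$. In a tree the numbers $\deg(v)-2$ sum to $-2$, so a tree with exactly three leaves has one vertex of degree $3$ and all other non-leaves of degree $2$. It is therefore a subdivided $K_{1,3}$ with center in $D$, meeting $J$ only in $a,b,c$. With the $TK_4$ it forms a $TK_5^-$.

We would like to apply Lemma~\ref{lem:rooted} to $J$ and $A$. The obstacle is that vertices of $A$ lose their neighbors in $D$ and may have degree less than $3$ in $J$. We show that such vertices have degree exactly $2$ and can be suppressed.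

Fix a $TK_4$ $F$ in $J$. Since $H$ is connected, every component of $J$ contains a vertex of $A$; in particular $A\neq\emptyset$. By (A1), $A\subseteq V(F)$, and $F$ is connected, so $J$ is connected. By (A1) and (A2), $\delta(J)\ge2$, and every vertex of degree $2$ in $J$ lies in $A$, hence on $F$, and both of its edges belong to $F$. Let $W$ be the set of vertices of degree at least $3$ in $J$; it contains the branch vertices of $F$. Extend an edge of $J$ in both directions through vertices of degree $2$. Since $J$ is connected and is not a cycle, both extensions reach $W$. So the edges of $J$ are partitioned into \emph{threads}, each of which is a path with two ends in $W$ or a cycle through exactly one vertex of $W$, and whose remaining vertices, the \emph{interior} vertices, have degree $2$ in $J$. If a thread has an interior vertex, then each of its edges has an end of degree $2$. Therefore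
\begin{equation}\label{eq:thread}
\text{a thread with an interior vertex is contained in $F$, and its interior lies in $A$.}
\end{equation}

Every cycle of $F$ is a subdivided cycle of $K_4$ and so passes through at least three branch vertices of $F$, all of which lie in $W$. This rules out two degeneracies.

\emph{No thread is a cycle.} Such a thread has interior vertices, so by \eqref{eq:thread} it would be a cycle of $F$ with only one vertex in $W$.

\emph{No two threads have the same ends.} Let $Q_1\ne Q_2$ be threads with ends $a,b$. As $J$ is simple, one of them, say $Q_1$, has an interior vertex, so $Q_1\subseteq F$. If $Q_2\subseteq F$, then $Q_1\cup Q_2$ is a cycle of $F$ with only two vertices in $W$, which is impossible. Otherwise, by \eqref{eq:thread}, $Q_2$ is the single edge $ab$ and $ab\notin E(F)$. The interior of $Q_1$ contains no branch vertex, so $Q_1$ is a subpath of one of the six paths of $F$. Replacing it by $ab$ gives a $TK_4$ in $J$ that misses the interior of $Q_1$, contrary to (A1).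

Let $M$ be the graph on $W$ with one edge $ab$ for each thread with ends $a,b$. By the two claims $M$ is simple and $\deg_M(v)=\deg_J(v)\ge3$ for $v\in W$. Distinct threads have disjoint interiors, and these avoid $W$. So replacing edges by their threads turns a $TK_4$ of $M$ into a $TK_4$ of $J$, its \emph{lift}, with the same branch vertices and the same vertices in $W$. Put $B=A\cap W$. Then (R1) follows from (A2), and (R2) follows from (A1) applied to the lift.

It remains to see that $B\ne\emptyset$. Suppose that $B=\emptyset$. Then $\delta(M)\ge4$ by (R1), and a vertex $z$ of the nonempty set $A$ is interior to some thread, with corresponding edge $e$ of $M$. Since $\delta(M-e)\ge3$, there is a $TK_4$ in $M-e$. Its lift misses $z$, contrary to (A1).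

By Lemma~\ref{lem:rooted}, $M$ contains a $TK_4$ with three branch vertices in $B\subseteq A$. Its lift and (A3) give a $TK_5^-$ in $H$.
\end{proof}

\subsection{Proof of Lemma~\ref{lem:rooted}}

Deleting one vertex $z\in B$ destroys every $TK_4$, by (R2). The remaining graph must then have vertices of degree $2$, and these can only be vertices of degree $3$ adjacent to $z$, which lie in $B$ by (R1). Two of them, together with $z$, will be the three branch vertices.

\begin{example}\label{ex:oct}
Let $H$ be the octahedron of Example~\ref{ex:cocktail}. It contains no $K_4$, so a $TK_4$ has at least five vertices and $D=\{c'\}$ is a largest choice. Then $M=J$ is the wheel with hub $c$ and rim $aba'b'$, and $B=\{a,b,a',b'\}$. Delete $z=a$. The vertices of degree $2$ in $M-a$ are $b$ and $b'$, and they lie on the cycle $ba'b'c$. The third neighbor $c$ of $a$ also lies on this cycle. The cycle and the edges $ab,ab',ac$ form a $TK_4$ with branch vertices $a,b,b',c$, three of which are adjacent to $c'$. Adding $c'$ gives the $TK_5^-$ of Example~\ref{ex:cocktail}.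
\end{example}

To find such a cycle in general we must show that $M-z$ is $2$-connected. We use the following standard facts. A \emph{block} of a connected graph $\Gamma$ on at least two vertices is a maximal connected subgraph without a cutvertex of its own. Each block is an induced subgraph and is either $K_2$ or $2$-connected. Two blocks share at most one vertex, and a shared vertex is a cutvertex of $\Gamma$. An \emph{end block} is a block $E$ containing exactly one cutvertex $c$ of $\Gamma$; every vertex of $E-c$ has all its neighbors in $E$. If $\Gamma$ has a cutvertex, it has at least two end blocks.

\begin{proof}[Proof of Lemma~\ref{lem:rooted}]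
Fix $z\in B$ and let $M'=M-z$. Then $M'$ has at least three vertices and $\delta(M')\ge2$, and $M'$ is $TK_4$-free by (R2). Let $L$ be the set of vertices of degree $2$ in $M'$. A vertex of $L$ has degree at least $3$ in $M$, so it is adjacent to $z$ and has degree exactly $3$. By (R1),
\begin{equation}\label{eq:L}
L\subseteq B,\quad\text{and every vertex of $L$ is adjacent to $z$.}
\end{equation}

\medskip\noindent\emph{$M'$ is connected.} Suppose that $K\neq K'$ are the vertex sets of two components. Since $\delta(M')\geq2$, we have $|K|\ge3$. In $M[K\cup\{z\}]$ every vertex of $K$ has the same degree as in $M$, so Corollary~\ref{cor:dirac}(a) gives a $TK_4$ there. The graph $M'[K']$ is $TK_4$-free, so by the same corollary it has a vertex of degree $2$, which lies in $B$ by \eqref{eq:L}. The $TK_4$ misses this vertex, contrary to (R2).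

\medskip\noindent\emph{$M'$ is $2$-connected.} Suppose not. Then $M'$ has two end blocks $E_1\ne E_2$ with cutvertices $c_1,c_2$, possibly $c_1=c_2$. Neither is $K_2$, since $\delta(M')\ge2$, so both are $2$-connected. The plan is to find a $TK_4$ that lies in $E_1\cup\{z\}$ except for one path. By (R2) this path must collect all vertices of $B$ in $E_2-c_2$, however we route it, and that leaves too many edges in $E_2$.

Let $M_1$ be the graph $M[V(E_1)\cup\{z\}]$ with the edge $zc_1$ added if it is absent. It has at least four vertices. Each vertex of $E_1-c_1$ has all its $M$-neighbors in $V(E_1)\cup\{z\}$, and $c_1$ has two neighbors in $E_1$ and the neighbor $z$. So all vertices except possibly $z$ have degree at least $3$, and $M_1$ contains a $TK_4$, say $F_1$, by Corollary~\ref{cor:dirac}(a).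

The edge $zc_1$ may not exist in $M$, and we replace it by a detour through $E_2$ (Figure~\ref{fig:blocks}). Fix a $c_1$--$c_2$ path $P$ in $M'$. A path can pass between $E_i-c_i$ and the rest of $M'$ only through $c_i$, and $c_1,c_2$ are the ends of $P$ and lie in neither $E_1-c_1$ nor $E_2-c_2$. So $P$ avoids $E_1-c_1$ and $E_2-c_2$. Let $w$ be a neighbor of $z$ in $E_2-c_2$ and let $P'$ be a $c_2$--$w$ path in $E_2$. Then $P$, $P'$ and the edge $wz$ form a $c_1$--$z$ path $Q$ whose interior avoids $M_1$. Replacing the edge $zc_1$ by $Q$, if $F_1$ uses that edge and $M$ lacks it, turns $F_1$ into a $TK_4$ of $M$ that meets $E_2-c_2$ only in vertices of $P'$. By (R2):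
\begin{equation}\label{eq:Q}
\begin{array}{c}
\text{for every neighbor $w$ of $z$ in $E_2-c_2$, every $c_2$--$w$ path in $E_2$}\\
\text{contains all vertices of $B$ in $E_2-c_2$.}
\end{array}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (-3,0) ellipse (1.5 and 1);
\draw (3,0) ellipse (1.5 and 1);
\node at (-3.3,-0.45) {$E_1$};
\node at (3.4,-0.55) {$E_2$};
\draw (0,2.2)--(-2.5,0.35);
\draw (0,2.2)--(-3.6,0.4);
\draw (0,2.2)--(3.9,0.25);
\draw[dashed] (0,2.2)--(-1.5,0);
\draw[very thick] (-1.5,0)--(1.5,0)--(2.2,-0.45)--(2.8,0.05)--(0,2.2);
\fill (0,2.2) circle (2pt) node[above] {$z$};
\fill (-1.5,0) circle (2pt) node[below right] {$c_1$};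
\fill (1.5,0) circle (2pt) node[below left] {$c_2$};
\fill (2.8,0.05) circle (2pt) node[right] {$w$};
\fill (3.9,0.25) circle (2pt) node[below] {$t$};
\fill (-2.5,0.35) circle (1.5pt);
\fill (-3.6,0.4) circle (1.5pt);
\node at (0,0.3) {$P$};
\end{tikzpicture}
\caption{Two end blocks $E_1,E_2$ of $M-z$ with cutvertices $c_1,c_2$. A $TK_4$ is found in $E_1\cup\{z\}$ with the auxiliary edge $zc_1$ (dashed), and this edge is replaced by the thick path through $c_2$ and a neighbor $w$ of $z$ in $E_2$. If the thick path can avoid a vertex $t\in B$ of $E_2-c_2$, the resulting $TK_4$ does not contain all of $B$.}\label{fig:blocks}
\end{figure}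

By Corollary~\ref{cor:dirac}(b), $E_2$ has two vertices of degree $2$. One of them, $t$, is not $c_2$, so it has degree $2$ in $M'$. By \eqref{eq:L}, $t\in B$ and $t$ is adjacent to $z$. Let $u$ be any vertex of $E_2$ other than $c_2$ and $t$. Since $E_2-t$ is connected, there is a $c_2$--$u$ path in $E_2$ avoiding $t\in B$, so by \eqref{eq:Q} $u$ is not adjacent to $z$. Since $E_2-u$ is connected, there is a path in $E_2$ from $c_2$ to the neighbor $t$ of $z$ avoiding $u$, so by \eqref{eq:Q} $u\notin B$. Then $u$ has degree at least $4$ in $M$ by (R1), and all its neighbors lie in $E_2$. With $k=|V(E_2)|\geq 3$, and since $c_2$ and $t$ have degree at least $2$ in $E_2$,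
\[
|E(E_2)|\ \ge\ \tfrac12\bigl(4(k-2)+2+2\bigr)=2k-2 .
\]
This contradicts Corollary~\ref{cor:dirac}(c). The bound $4$ is needed at this point: in $K_4$ minus an edge, which is $2$-connected and $TK_4$-free, all vertices but two have degree $3$.

\medskip\noindent\emph{The subdivision.} Since $M'$ is $2$-connected and $TK_4$-free, Corollary~\ref{cor:dirac}(b) gives distinct vertices $t_1,t_2\in L$. Let $\Theta$ be a cycle of $M'$ through both. By \eqref{eq:L}, $z$ is adjacent to $t_1$ and $t_2$, and since $\deg_M(z)\ge3$ it has a third neighbor $p$. Take a path $Y$ in $M'$ from $p$ to $\Theta$ that meets $\Theta$ only in its last vertex $y$; if $p$ lies on $\Theta$, then $y=p$. We claim that $y\notin\{t_1,t_2\}$. If $y=p$, this is the choice of $p$. Otherwise the last edge of $Y$ is an edge of $M'$ at $y$ that is not on $\Theta$, whereas $t_i$ has only two edges in $M'$ and both are on $\Theta$. Now the cycle $\Theta$ through the three vertices $t_1,t_2,y$, the edges $zt_1$ and $zt_2$, and the edge $zp$ followed by $Y$ form a $TK_4$ in $M$ with branch vertices $z,t_1,t_2,y$. The first three lie in $B$.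
\end{proof}

This completes the proof of Proposition~\ref{prop:degree}, and with it the proofs of Theorems~\ref{thm:dc} and~\ref{thm:main}. Part (ii) of the proposition is tight in both directions: the octahedron shows that $TK_5^-$ cannot be improved to $TK_5$, and a $3$-regular graph contains no $TK_5^-$, which has vertices of degree $4$.

\section{Sharpness and the range of $S(k)$}\label{sec:sharp}

Both families of examples are joins. Joining a new vertex to a graph adds one triangle to each old edge, and it can raise the order of the largest complete subdivision by at most one, for the following reason. If a vertex $w$ is deleted from a graph containing a $TK_{k}$, a $TK_{k-1}$ remains: choose a branch vertex that is $w$ itself, or an end of the path having $w$ in its interior, or arbitrary if $w$ is not used, and discard it with the interiors of its $k-1$ paths.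

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
We construct arbitrarily large graphs with an edge in which every edge lies in at least three triangles and which contain no $TK_6$. Let $T$ be a planar triangulation with at least four vertices. Each edge of $T$ borders two triangular faces with different third vertices, so it lies in at least two triangles, and hence every vertex has degree at least $3$. For an explicit family, take the join of a cycle of length $m\ge3$ with two nonadjacent vertices, one drawn inside the cycle and one outside.

Let $G$ be the join of $T$ and a vertex $w$. An edge of $T$ lies in at least two triangles of $T$ and one more through $w$. An edge $wv$ lies in $\deg_T(v)\ge3$ triangles. If $G$ contained a $TK_6$, then $G-w=T$ would contain a $TK_5$. This is impossible, because subgraphs of planar graphs are planar and a subdivision of $K_5$ is not.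
\end{proof}

The smallest case, $T=K_4$, gives $G=K_5$. The graphs $G$ are connected, so the failure is not an effect of taking disjoint copies of a small graph.

For part (ii), consider the graph of Example~\ref{ex:cocktail} with $m$ pairs in place of four. Each edge lies in $2m-4$ triangles, so the relevant value of $k$ is $2m-2$. The branch vertices of a $TK_k$ omit only two vertices and so contain at least $m-2$ of the nonadjacent pairs. For $m=4$ the two spare vertices are just enough. For $m=5$ they are not, and joining complete graphs carries the failure from $k=8$ to all larger $k$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]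
The cases $k=3,4,5$ are Proposition~\ref{prop:small}, and $k=6$ is Theorem~\ref{thm:main}. Let $k\ge8$ and let $G_k$ be the join of the complete $5$-partite graph $K_{2,2,2,2,2}$ and $K_{k-8}$, where $K_0$ is empty. It has $k+2$ vertices and exactly five nonadjacent pairs, which are disjoint. The common neighbors of the ends of an edge are all other vertices except the partners of the ends in these pairs. So an edge inside $K_{2,2,2,2,2}$ lies in $6+(k-8)=k-2$ triangles, an edge between the two parts lies in $8+(k-9)=k-1$ triangles, and an edge inside $K_{k-8}$ lies in $10+(k-10)=k$ triangles. Suppose that $G_k$ contains a $TK_k$. Its branch vertices omit only two vertices of $G_k$, so they contain at least three of the five nonadjacent pairs. Lemma~\ref{lem:spare} requires three vertices that are not branch vertices, and there are only two. Hence $S(k)$ fails.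
\end{proof}

\begin{remark}
By Lemma~\ref{lem:triangles}, $S(k)$ implies that every double-critical $k$-chromatic graph contains a $TK_k$. The failure of $S(k)$ for $k\ge8$ says nothing about that statement: $G_k$ has chromatic number $5+(k-8)=k-3$, not $k$.
\end{remark}

\begin{remark}
For $S(7)$, Lemma~\ref{lem:CSR} and the triangle count still apply and give $\alpha+\beta\ge5$. The case $\alpha=0$ of our argument would then need a subdivision of $K_6$ minus an edge in $G[S]$, where $\delta(G[S])\ge5$. Minimum degree alone does not provide it: such a subdivision contains a $TK_5$, and the icosahedron is planar and $5$-regular.
\end{remark}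

\begin{thebibliography}{1}

\bibitem{Pedersen}
Anders Sune Pedersen,
\emph{Complete and almost complete minors in double-critical 8-chromatic graphs},
arXiv:1007.5400 (2010).

\end{thebibliography}
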